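\title{The game chromatic number of a random hypergraph of bounded average degree}

\begin{abstract}
In the coloring game on a hypergraph, Alice and Bob alternately color vertices from a common set of $q$ colors without creating a monochromatic edge; Alice wins if every vertex is eventually colored. We show that for every $k\ge 2$ and every large constant $d$, Alice wins on the random $k$-uniform hypergraph with edge probability $d/n^{k-1}$ with $O\big((d/\log d)^{1/(k-1)}\big)$ colors, with probability tending to $1$. This is the order of the ordinary chromatic number, and it proves a conjecture posed by Chakraborti, Frieze and Hasabnis. Alice's strategy has two parts. On a bounded number of nested time scales she colors the vertices that are short of colors, and each scale shrinks the set of such vertices by a power of $d$. On the shortest scale the hypergraph is locally almost a forest, and she plays a marking game on a sparse graph, using two disjoint palettes.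
\end{abstract}

\section{The coloring game and the result}\label{sec:intro}

Fix an integer $k\ge2$. A $k$-uniform hypergraph $H=(V,E)$ consists of a finite vertex set $V$ and a family $E$ of $k$-element subsets of $V$, the edges. A set of vertices is \emph{independent} if it contains no edge. A partial coloring of $V$ is \emph{proper} if no edge has all of its vertices colored with the same color, that is, if every color class is independent. The chromatic number $\chi(H)$ is the least number of colors in a proper coloring of all of $V$.

In the \emph{coloring game with $q$ colors}, Alice and Bob move alternately, Alice first. A move chooses an uncolored vertex and gives it one of the $q$ colors so that the partial coloring remains proper. Alice wins if all vertices are eventually colored. Bob wins if at some point the partial coloring cannot be extended to a proper coloring of $H$, for instance because some uncolored vertex can no longer receive any color. The \emph{game chromatic number} $\chi_g(H)$ is the least $q$ for which Alice has a winning strategy. A game won by Alice ends in a proper coloring, so $\chi_g\ge\chi$. The inequality can be strict: on the path $abcd$ with two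 colors, Bob answers a move at $a$ by the other color at $c$, a move at $b$ by the other color at $d$, and symmetrically, and the vertex in between is blocked. Thus $\chi_g$ measures how many colors suffice when half of the moves are made by an adversary.

Let $H_{n,p;k}$ be the random $k$-uniform hypergraph on $n$ vertices in which each of the $\binom nk$ possible edges appears independently with probability $p=d/n^{k-1}$, where $d$ is a large constant independent of $n$. A vertex then lies in about $d/(k-1)!$ edges. An event holds \emph{w.h.p.}\ if its probability tends to $1$ as $n\to\infty$ for fixed $d$, and $\log$ is the natural logarithm.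

Two rough computations suggest the answer. First, the expected number of independent sets of size $an$ is about $\exp\big(an[\log(1/a)-da^{k-1}/k!]\big)$, which is small once $a^{k-1}$ exceeds a constant times $\log d/d$. So order $(d/\log d)^{1/(k-1)}$ colors are needed even without Bob. Second, take any partial coloring with $Q$ colors that is fixed before $H$ is sampled. Half of the classes have at most $2n/Q$ vertices, and such a color is still legal at a given uncolored vertex with probability about $\exp\big(-d(2/Q)^{k-1}/(k-1)!\big)$. If $Q^{k-1}$ is a large constant times $d/\log d$, this probability is a small negative power of $d$, and the vertex keeps many colors. One is led to guess that $\chi_g$ has the same order as $\chi$. The weakness of the second computation is that Bob sees $H$ and adapts his moves to it, and he needs to block only one vertex.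

The following results are known.
\begin{itemize}
\item[(i)] (Krivelevich and Sudakov.) For each fixed $d$, w.h.p.\ $\chi(H_{n,p;k})=(1+\eta_d)\big(\frac{d}{k(k-2)!\log d}\big)^{1/(k-1)}$, where $\eta_d\to0$ as $d\to\infty$.
\item[(ii)] There is a constant $\eta>0$ such that, for $d$ sufficiently large, w.h.p.\ $\chi_g(H_{n,p;k})\ge(1+\eta)\big(\frac{d}{k(k-2)!\log d}\big)^{1/(k-1)}$.
\item[(iii)] For every $\gamma>0$ and $d$ sufficiently large, w.h.p.\ $\chi_g(H_{n,p;3})\le d^{2/3+\gamma}$.
\end{itemize}
The conjecture posed in \cite{CFH} is that there is a constant $C$, depending only on $k$, such that for all sufficiently large $d$, w.h.p.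
\[
\chi_g(H_{n,p;k})\le C\Big(\frac{d}{k!\log d}\Big)^{1/(k-1)} .
\]
We prove it for every $k\ge2$. Put
\[
C_0=\Big(\frac{2^{k+4}k^2(k-1)}{(k-1)!}\Big)^{1/(k-1)},\qquad Q=\Big\lceil C_0\Big(\frac{d}{\log d}\Big)^{1/(k-1)}\Big\rceil .
\]

\begin{theorem}\label{thm:main}
For every $k\ge2$ there is $d_0=d_0(k)$ such that for every fixed $d\ge d_0$, w.h.p.\ $H=H_{n,p;k}$ has the following property: for every $q\ge 2Q$, Alice wins the coloring game on $H$ with $q$ colors. In particular, w.h.p.
\[
\chi_g(H)\le 2Q\le 3C_0\Big(\frac d{\log d}\Big)^{1/(k-1)}=3C_0(k!)^{1/(k-1)}\Big(\frac{d}{k!\log d}\Big)^{1/(k-1)},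
\]
so the conjecture holds with $C=3C_0(k!)^{1/(k-1)}$.
\end{theorem}

By (ii), or by (i), the order of magnitude is best possible. None of (i)--(iii) is used in the proof. Additional colors give Bob additional moves, so a win with $2Q$ colors does not transfer to larger $q$ for free; our Alice uses only $2Q$ of the $q$ colors and the argument is indifferent to the rest.

Throughout, ``for $d$ large'' means $d\ge d_0(k)$, and after $d$ is fixed $n$ is taken large in terms of $d$. A \emph{round} is a move of Alice followed by a move of Bob. Time is measured in rounds: time $t\in\{0,\frac12,1,\frac32,\dots\}$ refers to the position after $2t$ moves.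

\section{Two small cases}\label{sec:small}

The proof combines two mechanisms. The first is visible for graphs, the second for forests.

\subsection{Graphs: shrinking the set of poor vertices}\label{sec:k2}

Let $k=2$, so that $H$ is a random graph and $Q=\lceil256\,d/\log d\rceil$. Fix a set of $Q$ colors, let $a(v)$ be the number of them not used on neighbors of the uncolored vertex $v$, and put $\beta=d^{15/16}$. Lemma~\ref{lem:random} below gives, w.h.p., two facts about $H$.
\begin{itemize}
\item[(A)] In every partial coloring, at most $d^{-7/8}n$ uncolored vertices have $a(v)<\beta$.
\item[(B)] Every set $R$ of at most $d^{-13/16}n$ vertices spans at most $\frac12d^{7/8}|R|$ edges.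
\end{itemize}
Fact (A) makes the second computation of Section~\ref{sec:intro} valid for all colorings at once, at the price of an exceptional set. The task is to reduce this set to nothing.

Cut time into periods of $z_0=\lfloor d^{-55/64}n\rfloor$ rounds, a length chosen between $d^{-7/8}n=d^{-56/64}n$ and $d^{-13/16}n=d^{-52/64}n$. At the start $T$ of each period Alice lists the vertices with $a(v)<\beta$. The list is much shorter than the period; suppose that she manages to color it by time $T+z_0$. Take a time $u\in[T+z_0,T+2z_0)$, let $Z$ be the set of vertices colored between $T$ and $u$, and let $Y$ be the set of uncolored vertices with $a(v)<\beta/2$ at time $u$. A vertex of $Y$ was not on the list, so it has lost more than $\beta/2$ colors since $T$, each through a different neighbor in $Z$. We have $|Z|\le4z_0$, and $|Y|\le z_0$ by (A), so (B) applies to $Y\cup Z$: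
\[
\tfrac12\beta|Y|\le e(Y\cup Z)\le\tfrac12d^{7/8}\cdot5z_0,\qquad\text{that is,}\qquad |Y|\le5d^{-1/16}z_0 .
\]
Halving the threshold has reduced the exceptional set from $d^{-56/64}n$ to at most $5d^{-59/64}n$. This is far below $z_1\approx d^{-1/32}z_0$, so Alice can also clear these vertices within periods of length $z_1$. The same argument then bounds the number of vertices with $a(v)<\beta/4$ by a constant times $d^{-1/16}z_1$, and so on.

Every scale halves the threshold and claims a share of Alice's moves, so the number of scales must stay bounded as $n\to\infty$. The iteration therefore stops at a period length $z$ that is still linear in $n$, but with a coefficient equal to an arbitrarily large negative power of $d$. Sets of that size span barely more edges than they have vertices, and there the second mechanism takes over.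

\subsection{Forests: tokens and medians}\label{sec:forest}

Let $C$ be a tree with finitely many tokens placed on its vertices, several per vertex allowed, and let $m(C)$ be their number. To \emph{delete} a vertex $x$ means to remove $x$ together with its tokens and to put one new token on each neighbor of $x$. Every component of $C-x$ contains exactly one neighbor of $x$, so it ends up with its old tokens plus one. Call $x$ \emph{safe} if after its deletion every component carries at most two tokens.

\begin{lemma}\label{lem:tokens}
\begin{itemize}
\item[(a)] If $m(C)\le2$, then after the deletion of any vertex all components carry at most three tokens, and at most one carries three.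
\item[(b)] If $m(C)\le3$, then $C$ has a safe vertex.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A component reaches three tokens only if it contains both old tokens.

(b) Let $p_1,p_2,p_3$ be the positions of the tokens, not necessarily distinct, completed by arbitrary vertices if there are fewer than three tokens. Walk from $p_3$ toward $p_1$ and let $x$ be the first vertex met on the path from $p_1$ to $p_2$. The path from $p_3$ to $x$ followed by the path from $x$ to $p_2$ is the path from $p_3$ to $p_2$, so $x$ lies on all three paths joining the $p_a$; it is their \emph{median}. If $p_a$ and $p_b$ with $a\ne b$ were in one component of $C-x$, the path between them would avoid $x$. So each component has at most one old token and one new token.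
\end{proof}

\begin{example}\label{ex:forest}
On a forest Alice wins with four colors. Put a token on an uncolored vertex for each of its colored neighbors and consider the components of the forest induced on the uncolored vertices. Coloring $x$ is then exactly the deletion of $x$ from its component. Alice keeps $m(C)\le2$ for all components after each of her moves: after Bob's move at most one component has three tokens and none has more, and she colors a safe vertex of that component, or of any component if none has three. Hence an uncolored vertex never has more than three colored neighbors.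
\end{example}

\subsection{Plan of the proof}

Section~\ref{sec:random} collects the properties of the random hypergraph; after it everything is deterministic. Section~\ref{sec:scales} carries out the iteration of Section~\ref{sec:k2} for general $k$, under the assumption that Alice's lists are colored in time. Section~\ref{sec:marking} extends Example~\ref{ex:forest} to a game on a graph in which only small sets are sparse; there Alice protects all vertices while spending nine tenths of her moves on prescribed targets. Section~\ref{sec:proof} uses those moves to color the lists.

\section{States, threats and the random hypergraph}\label{sec:random}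

\subsection{Parameters}

Put $D=d^{1/(k-1)}$, $\delta=\frac1{4k^2}$, $\varepsilon=\frac1{20}$ and
\[
A_j=D^{1-(j+1)\delta}\ \ (0\le j\le k-1),\qquad \beta=A_0=D^{1-\delta},\qquad \rho=D^{-1+(k+1)\delta},
\]
\[
\alpha=\Big(\frac{4k!\log d}{d}\Big)^{1/(k-1)},\qquad \sigma=d^{-20(k+3)},
\]
\[
x_0=\frac{4kn\log d}{A_{k-1}}=4kn(\log d)D^{-1+k\delta},\qquad y_0=D^{-1+2\delta}n .
\]
Up to a power of $\log d$ the number of colors is $D$. The threshold $\beta$ is slightly smaller, and $A_1>\dots>A_{k-1}$ decrease further by factors $D^{-\delta}$; these gaps are the gain at each scale. Sets of at most $\rho n$ vertices are those for which we have density bounds, and sets of at most $\sigma n$ vertices are almost forests. For $k=2$ the parameters take the values used in Section~\ref{sec:k2}. Since $k\delta\le\frac18$ and $(k^2-1)\delta<\frac14$, and since $D^{-\delta}\le\frac12$ for $d$ large,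
\begin{equation}\label{eq:param}
A_j\ge A_{k-1}\ge D^{7/8},\qquad d\rho^{k-1}=D^{(k^2-1)\delta}\le D^{1/4},\qquad \sum_{l=j+1}^{k-1}A_l\le2D^{-\delta}A_j .
\end{equation}

\subsection{States and threats}

Given $q\ge2Q$, fix two disjoint sets $P_0,P_1$ of $Q$ colors each, the \emph{palettes}, and let $P=P_0\cup P_1$. Alice uses only colors of $P$. A \emph{state} is a map $V\to P\cup\{*,\text{uncolored}\}$; a position of the game induces a state in which $*$ stands for any color outside $P$. We write $U$ for the set of uncolored vertices and $C_c$ for the class of $c\in P$. There are $(2Q+2)^n\le d^n$ states for $d$ large, whatever $q$ is. A color $c\in P$ is \emph{available} at $v\in U$ if no edge $e\ni v$ has $e\setminus\{v\}\subseteq C_c$; in the game, an available color is a legal color. Let $a_s(v)$ be the number of colors of $P_s$ available at $v$, for $s=0,1$.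

For $k=2$, a color is lost at $v$ through an edge between $v$ and a recently colored vertex, and fact (B) bounds the number of such edges. For $k\ge3$ the edge that removes $c$ from $v$ may consist of $v$, some recently colored vertices, and some vertices that received $c$ long ago. Seen from the earlier time, such an edge has several uncolored vertices in a small set, and its colored part is monochromatic in the color that one of these vertices is going to receive. That color is not known in advance, so we count these edges for every possible forecast $f$.

\begin{definition}\label{def:threat}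
In a given state let $R\subseteq U$, $f\colon R\to P\cup\{*\}$ and $1\le j\le k-1$. A \emph{$j$-threat} for $(R,f)$ is a pair $(y,e)$ with $e\in E$ and $y\in e\cap R$ such that
\[
f(y)\in P,\qquad |e\cap U|=j+1,\qquad e\cap U\subseteq R,\qquad e\setminus U\subseteq C_{f(y)} .
\]
The number of $j$-threats is $S_j(R,f)$.
\end{definition}

For example, if $(y,e)$ is a $1$-threat with $e\cap U=\{y,v\}$, then coloring $y$ with $f(y)$ makes $f(y)$ unavailable at $v$. An edge occurs in at most $k$ threats, and the edges occurring in $(k-1)$-threats lie inside $R$. If $R$ and $R'$ are disjoint, the threats for $(R,f)$ and for $(R',f')$ have different first coordinates and all are threats for the union, so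
\begin{equation}\label{eq:super}
S_j(R\cup R',f\cup f')\ge S_j(R,f)+S_j(R',f') .
\end{equation}

\subsection{Five properties}

We use two standard tail bounds. If $X$ is a sum of independent indicator variables with mean $\mu$, then $\Pr(X\le\mu/2)\le e^{-\mu/8}$ (Chernoff's bound). If $X$ counts the edges of $H$ among $N$ fixed $k$-sets and $Np\le\mu$, then for every integer $m\ge1$
\begin{equation}\label{eq:tail}
\Pr(X\ge m)\le\binom Nmp^m\le\Big(\frac{e\mu}{m}\Big)^m,
\end{equation}
because $\binom Nm\le(eN/m)^m$.

\begin{lemma}\label{lem:random}
For $d$ large, w.h.p.\ $H=H_{n,p;k}$ has the following properties.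
\begin{itemize}
\item[(H1)] Every independent set has at most $\alpha n$ vertices.
\item[(H2)] In every state and for $s=0,1$, at most $y_0$ vertices $v\in U$ have $a_s(v)<\beta$.
\item[(H3)] In every state with independent classes $C_c$, we have $S_j(R,f)\le A_j|R|+A_jx_0$ for all $1\le j\le k-2$, all $R\subseteq U$ with $|R|\le\rho n$, and all $f$.
\item[(H4)] Every $R\subseteq V$ with $|R|\le\rho n$ spans at most $A_{k-1}|R|/k$ edges. Hence $S_{k-1}(R,f)\le A_{k-1}|R|$ in every state, for all $R\subseteq U$ with $|R|\le\rho n$ and all $f$.
\item[(H5)] $\sum_{e\in E}\max(|e\cap W|-1,0)\le(1+\varepsilon)|W|$ for all $W\subseteq V$ with $|W|\le\sigma n$.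
\end{itemize}
\end{lemma}

\begin{proof}
(H1) Let $w=\lceil\alpha n\rceil$. For $n$ large, $\binom wk\ge w^k/(2k!)$, so $p\binom wk\ge wd\alpha^{k-1}/(2k!)=2w\log d$. Also $\binom nw\le(e/\alpha)^w\le d^w$ for $d$ large. The expected number of independent $w$-sets is at most $d^we^{-2w\log d}=d^{-w}\to0$.

(H2) Fix a state, $s$, and $B\subseteq U$ with $|B|=\lceil y_0\rceil$; we bound the probability that $a_s(v)<\beta$ for all $v\in B$. The classes are disjoint, so at least $Q/2$ colors $c\in P_s$ have $|C_c|\le2n/Q$; call them small. A small color $c$ is available at $v\in B$ exactly when none of the at most $(2n/Q)^{k-1}/(k-1)!$ sets $\{v\}\cup T$ with $T\subseteq C_c$, $|T|=k-1$, is an edge. Using $1-p\ge e^{-2p}$, $Q^{k-1}\ge C_0^{k-1}d/\log d$ and $C_0^{k-1}(k-1)!=2^{k+4}k^2(k-1)$, this has probability at least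
\[
\exp\Big(-\frac{2^kd}{Q^{k-1}(k-1)!}\Big)\ge\exp\Big(-\frac{\log d}{16k^2(k-1)}\Big)=D^{-\delta/4}.
\]
This is the computation that determines $C_0$. The set $\{v\}\cup T$ determines $v$, its only uncolored vertex, and $c$, the color of $T$. So the events for different pairs $(v,c)$ depend on disjoint families of $k$-sets and are independent. The expected number $\mu$ of small colors available at $v$ satisfies $\mu\ge\frac Q2D^{-\delta/4}\ge2D^{1-\delta/2}\ge2\beta$ for $d$ large, and Chernoff's bound gives $\Pr(a_s(v)<\beta)\le e^{-D^{1-\delta/2}/4}$. All of $B$ fails with probability at most $\exp(-y_0D^{1-\delta/2}/4)=\exp(-nD^{3\delta/2}/4)$. There are at most $2\cdot2^n\cdot d^n$ choices of $s$, $B$ and the state, and $D^{3\delta/2}/4>1+\log(2d)$ for $d$ large, so the union bound tends to $0$.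

(H3) By (H1) it suffices to prove the bound for all states with $|C_c|\le\alpha n$ for every $c\in P$; this is the only use of the independence of the classes. Fix such a state, $j$, $R\ne\emptyset$ and $f$. A $k$-set can occur in a $j$-threat only if it consists of some $y\in R$, of $j$ further vertices of $R$, and of $k-1-j$ vertices of $C_{f(y)}$. There are at most $|R|^{j+1}(\alpha n)^{k-1-j}$ such sets. Since $d\alpha^{k-1}=4k!\log d$ and $\alpha\ge1/D$, the expected number of edges among them is at most
\[
\mu=|R|\,d\rho^j\alpha^{k-1-j}=4k!(\log d)(\rho/\alpha)^j|R|\le4k!(\log d)D^{(k+1)(k-1)\delta}|R|\le4k!(\log d)D^{1/4}|R| .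
\]
If the bound fails, then $S_j(R,f)>A_j|R|+4kn\log d$, because $A_jx_0\ge A_{k-1}x_0=4kn\log d$. Then at least $m=\lceil(A_j|R|+4kn\log d)/k\rceil$ of these sets are edges. For $d$ large $m\ge D^{7/8}|R|/k\ge e^2\mu$, so by \eqref{eq:tail} the probability is at most $e^{-m}\le d^{-4n}$. There are at most $k$ choices of $j$, $d^n$ states, and $(2Q+2)^n\le d^n$ pairs $(R,f)$, and $kd^{2n}d^{-4n}\to0$.

(H4) Let $1\le r\le\rho n$ and $m=\lceil A_{k-1}r/k\rceil$. By \eqref{eq:tail}, some $r$-set spans at least $m$ edges with probability at most
\[
\Big(\frac{en}r\Big)^r\Big(\frac{er^kp}m\Big)^m\le\Big(\frac{en}r\Big)^r\Big(\frac{ekd(r/n)^{k-1}}{A_{k-1}}\Big)^m .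
\]
Put $\lambda=r/(\rho n)\le1$. By \eqref{eq:param} the last base is at most $ekD^{1/4-7/8}\lambda^{k-1}\le D^{-1/2}\lambda<1$. As $m\ge4r$ and $1/\rho\le D$, the bound is at most
\[
\Big[\frac{e}{\rho\lambda}\,D^{-2}\lambda^4\Big]^r\le\big[eD^{-1}\lambda^3\big]^r\le(\lambda/2)^r .
\]
The terms with $r\le\sqrt n$ are at most $(2\rho\sqrt n)^{-r}$ and sum to $O(n^{-1/2})$ for fixed $d$; the terms with $r>\sqrt n$ are at most $2^{-r}$ and sum to $o(1)$.

(H5) Suppose that the inequality fails for $W$, with $|W|=w\ge1$. Take edges meeting $W$ in at least two vertices one at a time, until $\sum(|e\cap W|-1)$ first exceeds $(1+\varepsilon)w$. If $r_i$ of the chosen edges meet $W$ in exactly $i$ vertices, $2\le i\le k$, then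
\[
(1+\varepsilon)w<\sum_i(i-1)r_i\le(1+\varepsilon)w+k-1\le(k+2)w .
\]
At most $w^in^{k-i}$ sets of size $k$ meet $W$ in $i$ vertices, and $pw^in^{k-i}=dw(w/n)^{i-1}$. For given $W$ and $(r_i)$, the expected number of such families of edges is at most
\[
\prod_{i:\,r_i\ge1}\Big(\frac{ew}{r_i}\Big)^{r_i}d^{\,r_i}\Big(\frac wn\Big)^{(i-1)r_i}\le e^{(k-1)w}d^{(k+2)w}\Big(\frac wn\Big)^{(1+\varepsilon)w},
\]
since $(ew/r)^r\le e^w$ for $r>0$ (the maximum is at $r=w$) and $\sum r_i\le(k+2)w$. There are at most $((k+2)w+1)^{k-1}\le e^{(k+2)(k-1)w}$ vectors $(r_i)$ and at most $(en/w)^w$ sets $W$. So size $w$ fails with probability at most $b(w)^w$, where $b(w)=e^{k^2+2k}d^{k+2}(w/n)^\varepsilon$. For $w\le\sigma n$ we have $(w/n)^\varepsilon\le d^{-(k+3)}$ and thus $b(w)\le\frac12$ for $d$ large; for $w\le\sqrt n$ we have $b(w)\le b(\sqrt n)\to0$. Splitting the sum at $\sqrt n$ as in (H4) gives $o(1)$.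
\end{proof}

\begin{remark}
Property (H1) alone gives $\chi_g(H)\ge\chi(H)\ge1/\alpha=(d/(4k!\log d))^{1/(k-1)}$, since the color classes must cover all $n$ vertices.
\end{remark}

\emph{From now on $H$ is a fixed hypergraph with properties} (H1)--(H5), \emph{and $d$ and $n$ are large.} In a position of the game the classes are independent, so (H3) and (H4) give, for all $1\le j\le k-1$, all $R\subseteq U$ with $|R|\le\rho n$, and all $f$,
\begin{equation}\label{eq:P0}
S_j(R,f)\le A_j|R|+A_jx_0 .
\end{equation}

\section{Shrinking the exceptional sets through nested scales}\label{sec:scales}

The additive term $A_jx_0$ in \eqref{eq:P0} is the price of the union bound over all states. It makes \eqref{eq:P0} useless for sets much smaller than $x_0$, which are the sets that occur at the shorter scales. So for $k\ge3$ two quantities must be reduced from scale to scale: the number of vertices with few colors, as in Section~\ref{sec:k2}, and this error term. Nothing in this section depends on how the players choose their moves, except that certain sets are colored by certain deadlines.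

\subsection{How threats and available colors evolve}

Superscripts denote time. The next lemma bounds the change between two times by threats at the earlier time. A $j$-threat is either old or comes from an $l$-threat with $l>j$; this is why the constants $A_l$ decrease in $l$.

\begin{lemma}\label{lem:evolve}
Let $t'\le t$ be times of a game, let $Z=U(t')\setminus U(t)$, and let $g\colon Z\to P\cup\{*\}$ record the colors that the vertices of $Z$ have received.
\begin{itemize}
\item[(a)] For $R\subseteq U(t)$, every $f$ on $R$ and $1\le j\le k-1$,
\[
S_j^t(R,f)\le S_j^{t'}(R,f)+\sum_{l=j+1}^{k-1}S_l^{t'}(R\cup Z,f\cup g).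
\]
\item[(b)] For $Y\subseteq U(t)$, every $f$ on $Y$ and $s\in\{0,1\}$,
\[
\sum_{v\in Y}\big(a_s^{t'}(v)-a_s^t(v)\big)\le\sum_{l=1}^{k-1}S_l^{t'}(Y\cup Z,f\cup g).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(y,e)$ be a $j$-threat for $(R,f)$ at time $t$. Then $e\cap U(t')=(e\cap U(t))\cup(e\cap Z)$. The vertices of $e\setminus U(t')$ lie in $C^t_{f(y)}$ and were colored by time $t'$, so they lie in $C^{t'}_{f(y)}$. If $e\cap Z=\emptyset$, then $(y,e)$ is a $j$-threat for $(R,f)$ at time $t'$. Otherwise let $l=j+|e\cap Z|$. Then $|e\cap U(t')|=l+1$, so $j<l\le k-1$, and $e\cap U(t')\subseteq R\cup Z$; thus $(y,e)$ is an $l$-threat for $(R\cup Z,f\cup g)$ at time $t'$.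

(b) An unavailable color stays unavailable, so the left side counts the pairs $(v,c)\in Y\times P_s$ with $c$ available at $v$ at time $t'$ but not at time $t$. For such a pair take an edge $e\ni v$ with $e\setminus\{v\}\subseteq C_c^t$. Since $e\setminus\{v\}\not\subseteq C_c^{t'}$, there is $w\in e\cap Z$, and $g(w)=c$. With $l=|e\cap Z|\in[1,k-1]$ we have $|e\cap U(t')|=l+1$, $e\cap U(t')\subseteq Y\cup Z$ and $e\setminus U(t')\subseteq C_c^{t'}$, so $(w,e)$ is an $l$-threat for $(Y\cup Z,f\cup g)$ at time $t'$. The map $(v,c)\mapsto(w,e)$ is injective, because $\{v\}=e\cap U(t)$ and $c=g(w)$.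
\end{proof}

\subsection{Scales and tasks}

Let $I=160k^2(k-1)(k+3)$, $\kappa=\lceil D^{\delta/2}\rceil$ and $h=400$. For $0\le i\le I$ put
\[
z=\big\lfloor nD^{-1+(k+1/4)\delta}\kappa^{-I}\big\rfloor,\qquad z_i=\kappa^{I-i}z,\qquad\beta_i=2^{-i}\beta,
\]
and for $0\le i<I$ put
\[
x_{i+1}=2D^{-\delta}(4\cdot3^iz_i+x_i),\qquad y_{i+1}=2^{i+2}x_{i+1}.
\]
Here $z_i$ is the period length at scale $i$, $\beta_i$ the threshold, $x_i$ the error term and $y_i$ the bound on the number of poor vertices. One step gains a factor $D^{-\delta}$ in $x_i$ and $y_i$, while the period shrinks only by $D^{-\delta/2}$. The number $I$ is chosen so that the shortest period $z_I=z$ falls below $\sigma n$. The constant $h$ belongs to Section~\ref{sec:marking}.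

\begin{lemma}\label{lem:ineq}
For $d$ large and then $n$ large, for all $0\le i\le I$,
\begin{equation}\label{eq:ineq1}
(k-1)x_i+2y_i\le\frac{z_i}{2(I+1)},\qquad 4z_i\le2^{-i-1}\rho n,\qquad 2D^{-\delta}3^i\le2^{-i-2},
\end{equation}
\begin{equation}\label{eq:ineq2}
2\le z\le\sigma n/3,\qquad \Big\lfloor\frac{0.9\,z_i}{I+1}\Big\rfloor\ge\frac{z_i}{2(I+1)},\qquad \beta_I\ge2h+11,\qquad Q\ge\beta .
\end{equation}
\end{lemma}

\begin{proof}
Since $\delta I/2=20(k-1)(k+3)$, we have $\kappa^{-I}\le D^{-20(k-1)(k+3)}=\sigma$, and $(k+\frac14)\delta<\frac12$ gives $z\le D^{-1/2}\sigma n\le\sigma n/3$. For fixed $d$, $z\to\infty$ with $n$; this gives $z\ge2$, the second inequality of \eqref{eq:ineq2}, and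
\[
\tfrac12nD^{-1+(k+1/4)\delta}\le z_0\le nD^{-1+(k+1/4)\delta}=D^{-3\delta/4}\rho n .
\]
Hence $z_i/(\rho n)\le D^{-3\delta/4}$, $x_0/z_0\le8k(\log d)D^{-\delta/4}$ and $y_0/z_0\le2D^{-(k-7/4)\delta}\le2D^{-\delta/4}$. If $x_i\le z_i$, then, using $\kappa\le2D^{\delta/2}$,
\[
\frac{x_{i+1}}{z_{i+1}}=2D^{-\delta}\kappa\Big(4\cdot3^i+\frac{x_i}{z_i}\Big)\le20\cdot3^iD^{-\delta/2},\qquad\frac{y_{i+1}}{z_{i+1}}\le2^{i+2}\cdot20\cdot3^iD^{-\delta/2}.
\]
As $I$ depends only on $k$, induction on $i$ shows that all ratios $x_i/z_i$, $y_i/z_i$ and $z_i/(\rho n)$ are below any prescribed constant depending on $k$ once $d$ is large. The remaining inequalities hold for $d$ large because $D^{-\delta}\to0$, $\beta_I=2^{-I}D^{1-\delta}\to\infty$ and $Q\ge C_0D(\log d)^{-1/(k-1)}$.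
\end{proof}

A \emph{period of scale $i$} is a time interval $[mz_i,(m+1)z_i)$ with $m\ge0$ an integer; its \emph{deadline} is $(m+1)z_i$. Let $T$ be the start of such a period and $1\le j\le k-1$. Call a nonempty $R\subseteq U(T)$ \emph{$j$-bad} if $|R|\le2^{-i}\rho n$ and $S_j^T(R,f)>2\cdot3^iA_j|R|$ for some $f$. Let $M_j$ be a $j$-bad set of maximum size, or $M_j=\emptyset$ if there is none, and put
\[
M^{(i)}(T)=\bigcup_{j=1}^{k-1}M_j\ \cup\ \big\{v\in U(T):a_0^T(v)<\beta_i\ \text{or}\ a_1^T(v)<\beta_i\big\}.
\]
The \emph{task} of the period is that all of $M^{(i)}(T)$ be colored, by either player, by the deadline. The second set is the list of Section~\ref{sec:k2}. The sets $M_j$ remove the error term: bad sets are small and disjoint bad sets have a bad union, so no bad set survives outside a largest one. (By (H4), $M_{k-1}$ is always empty; for $k=2$ only the list remains.)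

For $0\le i\le I$ consider the following statements about a time $u$.
\begin{itemize}
\item[$(\mathrm P_i)$] $S_j^u(R,f)\le3^iA_j|R|+A_jx_i$ for all $1\le j\le k-1$, all $R\subseteq U(u)$ with $|R|\le2^{-i}\rho n$, and all $f$.
\item[$(\mathrm Q_i)$] For $s=0,1$, at most $y_i$ vertices $v\in U(u)$ have $a_s^u(v)<\beta_i$.
\end{itemize}

\begin{proposition}\label{prop:scales}
Suppose that all tasks of scales $0,\dots,I$ with deadline at most $t$ were completed by their deadlines. Then $(\mathrm P_i)$ and $(\mathrm Q_i)$ hold at all times $u\le t$ for all $0\le i\le I$, and $|M^{(i)}(T)|\le z_i/(2(I+1))$ for every start $T\le t$ of a period of scale $i$.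
\end{proposition}

\begin{proof}
We use induction on $i$. The statements $(\mathrm P_0)$ and $(\mathrm Q_0)$ are \eqref{eq:P0} and (H2). Assume $(\mathrm P_i)$ and $(\mathrm Q_i)$ at all times up to $t$. By \eqref{eq:ineq1}, $x_i,y_i\le z_i$ for all $i$.

\emph{Removing the error term.} Let $T\le t$ be the start of a period of scale $i$. If $R$ is $j$-bad, then $(\mathrm P_i)$ gives $3^iA_j|R|<A_jx_i$, so $|R|<x_i$. In particular $|M_j|\le x_i$, and with $(\mathrm Q_i)$ and \eqref{eq:ineq1} we get $|M^{(i)}(T)|\le(k-1)x_i+2y_i\le z_i/(2(I+1))$. Suppose that some $R\subseteq U(T)\setminus M_j$ is $j$-bad. Then $M_j$ is nonempty and $j$-bad, $|M_j\cup R|<2x_i\le2z_i\le2^{-i}\rho n$, and \eqref{eq:super} shows that $M_j\cup R$ is $j$-bad, contrary to the maximality of $M_j$. So no subset of $U(T)\setminus M_j$ is $j$-bad.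

\emph{Looking back.} Let $i<I$ and $u\le t$. If $u\ge z_i$, let $t'=z_i(\lfloor u/z_i\rfloor-1)$ be the start of the last period of scale $i$ whose deadline is at most $u$; otherwise let $t'=0$. Put $Z=U(t')\setminus U(u)$. Since $u-t'<2z_i$, we have $|Z|\le4z_i$. We claim that for all $j$ and $f$ and for $s=0,1$,
\begin{equation}\label{eq:clean}
S_j^{t'}(R,f)\le2\cdot3^iA_j|R|\ \ \big(R\subseteq U(u),\ |R|\le2^{-i}\rho n\big),\qquad a_s^{t'}(v)\ge\beta_i\ \ \big(v\in U(u)\big).
\end{equation}
If $u\ge z_i$, the task of the period starting at $t'$ is complete, so $U(u)\cap M^{(i)}(t')=\emptyset$, and \eqref{eq:clean} follows from the previous paragraph and the definition of $M^{(i)}$. If $u<z_i$, nothing is colored at time $t'=0$. Then $S_j^0=0$ for $j<k-1$, $S^0_{k-1}(R,f)\le A_{k-1}|R|$ by (H4), and $a_s^0(v)=Q\ge\beta_i$.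

\emph{Proof of $(\mathrm P_{i+1})$ at time $u$.} Let $R\subseteq U(u)$ with $|R|\le2^{-i-1}\rho n$. By \eqref{eq:ineq1}, $|R\cup Z|\le2^{-i}\rho n$. Lemma~\ref{lem:evolve}(a), \eqref{eq:clean}, $(\mathrm P_i)$ at time $t'$ and \eqref{eq:param} give
\begin{align*}
S_j^u(R,f)&\le2\cdot3^iA_j|R|+\sum_{l>j}A_l\big(3^i|R|+4\cdot3^iz_i+x_i\big)\\
&\le3^i(2+2D^{-\delta})A_j|R|+A_jx_{i+1}\le3^{i+1}A_j|R|+A_jx_{i+1}.
\end{align*}

\emph{Proof of $(\mathrm Q_{i+1})$ at time $u$.} If it fails for $s$, choose $Y\subseteq U(u)$ with $a_s^u(v)<\beta_{i+1}$ on $Y$ and $|Y|=\lfloor y_{i+1}\rfloor+1\le2z_{i+1}\le2^{-i-1}\rho n$. Again $|Y\cup Z|\le2^{-i}\rho n$. By \eqref{eq:clean} each $v\in Y$ has lost at least $\beta_i-\beta_{i+1}=2^{-i-1}\beta$ colors of $P_s$ since $t'$. Lemma~\ref{lem:evolve}(b), $(\mathrm P_i)$ at time $t'$, \eqref{eq:param} with $j=0$, and \eqref{eq:ineq1} give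
\[
2^{-i-1}\beta|Y|\le\sum_{l\ge1}A_l\big(3^i|Y|+4\cdot3^iz_i+x_i\big)\le2D^{-\delta}3^i\beta|Y|+\beta x_{i+1}\le2^{-i-2}\beta|Y|+\beta x_{i+1}.
\]
Hence $|Y|\le2^{i+2}x_{i+1}=y_{i+1}$, a contradiction.
\end{proof}

\section{A marking game on a locally sparse graph}\label{sec:marking}

Proposition~\ref{prop:scales} keeps the tasks small but does not prevent Bob from exhausting the colors of a single vertex within one period of the last scale. In such a period at most $2z$ vertices are colored, and all sets of comparable size are almost forests. We isolate what Alice can do in this situation as a game without colors.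

\subsection{The game}

Let $z\ge2$ be an integer and let $G$ be a finite simple graph such that
\begin{equation}\label{eq:sparse}
e_G(S)\le(1+\varepsilon)|S|\qquad\text{for all vertex sets $S$ with }|S|\le3z,
\end{equation}
where $e_G(S)$ is the number of edges inside $S$ and $\varepsilon=\frac1{20}$. The \emph{marking game} lasts $z$ rounds, or until every vertex is marked. A move marks an unmarked vertex and gives it a \emph{label}, which is $0$ or $1$ for Alice and $0$, $1$ or $*$ for Bob. Before each move of Alice an unmarked vertex, the \emph{target}, is named to her by an arbitrary rule. In the application, the label is the palette of the color used and the target is a vertex of a task.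

\begin{proposition}\label{prop:marking}
Let $h=400$, let $L$ be a set of at most $z/100$ vertices of $G$, and let $\tau\colon L\to\{0,1\}$. Alice has a strategy, together with a vertex set $K\supseteq L$ that grows during the game and an extension of $\tau$ that gives each vertex entering $K$ a permanent \emph{type} in $\{0,1\}$, with the following properties.
\begin{itemize}
\item[(a)] In all but at most $z/10$ of her moves, Alice marks the target.
\item[(b)] Whenever Alice marks a vertex $w\in K$, she gives it the label $\tau(w)$.
\item[(c)] At the start and after every move, each unmarked vertex outside $K$ has fewer than $h$ marked neighbors, and each unmarked $v\in K$ has at most $h+5$ marked neighbors with label $\tau(v)$.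
\item[(d)] At every moment, at most $z/100$ unmarked vertices have $h$ or more marked neighbors.
\end{itemize}
\end{proposition}

Compared with Example~\ref{ex:forest} there are three new difficulties. The graph $G$ is not a forest, and only small sets are sparse; so Alice plays the token game only on a small set $K$ containing the endangered vertices. This set grows during the game; so it is split into generations, each with its own forest, and a single move of Bob may touch several generations while Alice can reply in only one. Finally, Alice's own moves may mark many neighbors of the same vertex $v\in K$, and \eqref{eq:sparse} does not limit degrees, as a star shows. These moves are made harmless by giving them the label opposite to $\tau(v)$, and this is the purpose of the two palettes.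

\subsection{Two lemmas on graphs}

\begin{lemma}\label{lem:forest}
If a finite simple graph satisfies $e(S)\le(1+\varepsilon)|S|$ for all vertex sets $S$, then its edge set is the disjoint union of a forest and a matching.
\end{lemma}

\begin{proof}
We use induction on the number $N$ of vertices; the hypothesis passes to induced subgraphs and $N=0$ is trivial. If some vertex has degree at most $1$, delete it, apply induction, and put its edge, if any, into the forest. Otherwise all degrees are at least $2$ and $\sum_v(\deg v-2)=2e(V)-2N\le2\varepsilon N$. So at most $2\varepsilon N$ vertices have degree at least $3$, and their degrees sum to at most $2\varepsilon N+2\cdot2\varepsilon N=6\varepsilon N$. If no two vertices of degree $2$ were adjacent, both edges at each of them would lead to vertices of higher degree, there would be at most $3\varepsilon N$ of them, and $N\le5\varepsilon N<N$. So there are adjacent vertices $x,y$ of degree $2$; let $x'$ and $y'$ be their other neighbors, possibly equal. Delete $x$ and $y$, apply induction, add $xx'$ and $yy'$ to the forest, where $x$ and $y$ become leaves, and add $xy$ to the matching.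
\end{proof}

To choose a label that protects $K$, Alice needs every vertex outside $K$ to have at most one neighbor in $K$; to control Bob's moves across generations, she needs the same for paths of length two. Both are obtained by closing $K$ under short detours, which is cheap in a sparse graph because each detour adds more edges than vertices.

An \emph{ear} of a vertex set $A$ is either a path with two distinct ends in $A$, or a cycle through exactly one vertex of $A$, whose remaining vertices number $r\in\{1,2,3\}$ and all lie outside $A$. These $r$ vertices are \emph{internal}, and the ear has $r+1$ edges. The set $A$ is \emph{closed} if it has no ear; the empty set is closed. We write $\mathrm{cl}(A)$ for a closed set obtained from $A$ by repeatedly adding all internal vertices of an ear of the current set.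

\begin{lemma}\label{lem:closed}
Let $A$ be closed and $v\notin A$. Then there is at most one path from $v$ to $A$ of the form $va$ or $vwa$ with $a\in A$, $w\notin A$. In particular $v$ has at most one neighbor in $A$.
\end{lemma}

\begin{proof}
Two different such paths produce an ear. The paths $va$ and $va'$ give $ava'$. The paths $va$ and $vwa'$ give $avwa'$, a triangle if $a=a'$. The paths $vwa$ and $vw'a'$ with $w\ne w'$ give $awvw'a'$, a $4$-cycle if $a=a'$. The paths $vwa$ and $vwa'$ with $a\ne a'$ give $awa'$.
\end{proof}

\subsection{Generations and types}

We maintain closed sets $\emptyset=K^{(0)}\subseteq K^{(1)}\subseteq K^{(2)}\subseteq\cdots$. The set $K$ is the last one constructed so far, and $\Gamma_j=K^{(j)}\setminus K^{(j-1)}$ is \emph{generation} $j$. At the start $K^{(1)}=\mathrm{cl}(L)$; vertices of $L$ have their given types and the other vertices of $\Gamma_1$ get arbitrary types. After every move of either player we perform an \emph{update}: let $X$ be the set of unmarked vertices outside $K$ with at least $h$ marked neighbors, and if $X\ne\emptyset$ let $K^{(j)}=\mathrm{cl}(K\cup X)$ with $j$ the next index. A vertex $v\in\Gamma_j$ has at most one neighbor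 $u$ in $K^{(j-1)}$ by Lemma~\ref{lem:closed}. If it has one we put $\tau(v)=1-\tau(u)$, and otherwise $\tau(v)$ is arbitrary. Ears are taken in $G$, so $K$ may contain marked vertices.

After each update the first half of (c) holds by construction. Since a move marks one vertex, it follows that
\begin{equation}\label{eq:entry}
\text{an unmarked vertex has at most $h$ marked neighbors when it enters $K$.}
\end{equation}

\begin{lemma}\label{lem:size}
However the players move, \emph{(d)} holds and $|K|\le z/10$ at all times.
\end{lemma}

\begin{proof}
Fix a moment, and let $Z$ be the set of marked vertices, so $|Z|\le2z$. Let $Y$ be a set of vertices such that each $y\in Y$ was, at some past or present moment $\theta(y)$, unmarked with at least $h$ marked neighbors. We claim $|Y|\le z/100$. Otherwise pass to a subset with $|Y|=\lfloor z/100\rfloor+1$, so that $|Y\cup Z|\le3z$. Consider the pairs $(y,x)$ with $y\in Y$ and $x$ a neighbor of $y$ marked by the moment $\theta(y)$. There are at least $h|Y|$ pairs, and each is an edge inside $Y\cup Z$. No edge arises as both $(y,x)$ and $(x,y)$, since each of $x,y$ would then have been marked strictly before the other. So \eqref{eq:sparse}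 gives $400|Y|\le1.05(|Y|+2z)$, that is, $398.95|Y|\le2.1z$, which contradicts $|Y|>z/100$. The claim gives (d), and it bounds the union of all sets $X$ used in updates by $z/100$.

Now build $K$ in steps, each adding either one vertex of $L$ or of some $X$, or the internal vertices of one ear. Consider the set $K'$ after $\nu$ steps of the first kind and $\pi$ steps of the second kind; $\nu\le z/100+z/100=z/50$. A step of the first kind lowers $e(K')-|K'|$ by at most $1$. An ear adds $r$ vertices and at least $r+1$ edges, so it raises $e(K')-|K'|$ by at least $1$. If $|K'|\le3z$, then
\[
\pi-\nu\le e(K')-|K'|\le\varepsilon|K'|\le\varepsilon(\nu+3\pi),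
\]
so $\pi\le\frac{1+\varepsilon}{1-3\varepsilon}\nu\le\frac54\nu$ and $|K'|\le\nu+3\pi\le5\nu\le z/10$. A step adds at most three vertices and $z/10+3\le3z$, so by induction on the steps the condition $|K'|\le3z$ always holds.
\end{proof}

By Lemma~\ref{lem:size}, \eqref{eq:sparse} and Lemma~\ref{lem:forest}, we can fix for each generation, at its creation, a decomposition of $G[\Gamma_j]$ into a forest $F_j$ and a matching $N_j$. A \emph{component} always means a component of the forest induced by $F_j$ on the unmarked vertices of $\Gamma_j$, for some $j$. Every unmarked vertex of $K$ lies in exactly one component.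

\subsection{Tokens and Alice's moves}

When Bob marks $x$, his move is \emph{assigned} to the least $j$ such that $x\in\Gamma_j$ or $x$ has a neighbor in $\Gamma_j$, with $K$ as before the move; if there is no such $j$, it is unassigned. If the move is assigned to $j$, then $x\notin K^{(j-1)}$, so either $x\in\Gamma_j$ or $x\notin K^{(j)}$. Alice attends only to the assigned generation, the oldest one touched. A new generation carries no tokens, a vertex loses its tokens when it is marked, and tokens are created by the following two rules only.
\begin{itemize}
\item[(T1)] When $w\in\Gamma_j$ is marked by Alice, or by Bob in a move assigned to $j$, every unmarked $F_j$-neighbor of $w$ receives a token. This is the deletion of $w$ from its component in the sense of Section~\ref{sec:forest}.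
\item[(T2)] When Bob marks $x\notin K^{(j)}$ in a move assigned to $j$, the neighbor of $x$ in $\Gamma_j$, unique by Lemma~\ref{lem:closed}, receives a token if it is unmarked.
\end{itemize}
In particular, if Bob marks $w\in\Gamma_i$ in a move assigned to $j<i$, then $w$ leaves its component and no token is created in generation $i$.

Alice maintains the invariant that at the start and after each of her moves $m(C)\le2$ for every component $C$. Suppose that it holds before a move of Bob. Only the assigned generation receives tokens; elsewhere a component can only split and share its tokens. Under (T2) one component gains one token, and under (T1) Lemma~\ref{lem:tokens}(a) applies. Hence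
\begin{equation}\label{eq:three}
\text{after Bob's move at most one component has three tokens, and none has more.}
\end{equation}
Let $x$ be the target. Alice moves as follows.
\begin{itemize}
\item[(M1)] If some component has three tokens, she marks a safe vertex of it.
\item[(M2)] Otherwise, if $x\in K$, let $C$ be the component of $x$. She marks $x$ if it is safe, and a safe vertex of $C$ if not.
\item[(M3)] Otherwise $x\notin K$, and she marks $x$. If the at most one neighbor of $x$ in $K$ exists and is an unmarked vertex $v$, she uses the label $1-\tau(v)$; otherwise she uses the label $0$.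
\end{itemize}
In (M1) and (M2) the marked vertex $w$ lies in $K$ and receives the label $\tau(w)$, so (b) holds. Safe vertices exist by Lemma~\ref{lem:tokens}(b). The invariant is restored: in (M1) and (M2) only the component containing $w$ changes, and $w$ is safe; in (M3) no token is created; and a generation created by the update has no tokens.

\begin{proof}[Proof of Proposition~\ref{prop:marking}]
We have verified (b), (d) and the first half of (c). A move of Alice that misses the target marks a vertex of $K$, and $K$ only grows, so (a) follows from Lemma~\ref{lem:size}.

For the second half of (c), let $v\in\Gamma_j$ be unmarked. By \eqref{eq:entry}, at most $h$ neighbors were marked when $v$ entered $K$. Let $x$ be a neighbor marked later, and take $K$ as just before that move, so that $v\in K$. We show that $x$ is of one of four kinds: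
\begin{itemize}
\item[(K1)] there is a path $vx$ with $x\in K^{(j-1)}$, or a path $vxu$ with $x\notin K^{(j-1)}$ and $u\in K^{(j-1)}$;
\item[(K2)] the marking of $x$ put a token on $v$;
\item[(K3)] $vx\in N_j$;
\item[(K4)] the label of $x$ is $1-\tau(v)$.
\end{itemize}
If $x\in K^{(j-1)}$, then (K1) holds, so let $x\notin K^{(j-1)}$.

Suppose that Bob marks $x$. As $x$ has the neighbor $v\in\Gamma_j$, the move is assigned to some $i\le j$. If $i<j$, then $x\notin\Gamma_i$, so $x$ has a neighbor $u\in\Gamma_i\subseteq K^{(j-1)}$ and (K1) holds. If $i=j$ and $x\in\Gamma_j$, then $vx$ lies in $F_j$ or in $N_j$, giving (K2) by (T1) or (K3). If $i=j$ and $x\notin K^{(j)}$, then (T2) gives (K2).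

Suppose that Alice marks $x$. If $x\in\Gamma_j$, we have (K2) by (T1) or (K3) as before. If $x\in\Gamma_i$ with $i>j$, then $v$ is the unique neighbor of $x$ in $K^{(i-1)}$, so $\tau(x)=1-\tau(v)$, and (b) gives (K4). If $x\notin K$, then $v$ is the unique neighbor of $x$ in $K$ and is unmarked, so (M3) gives (K4).

Different $x$ of kind (K1) give different paths from $v\notin K^{(j-1)}$ to the closed set $K^{(j-1)}$, so by Lemma~\ref{lem:closed} there is at most one; this is where ears with three internal vertices are needed. Tokens stay on $v$ while it is unmarked, so by the invariant and \eqref{eq:three} at most three $x$ are of kind (K2). At most one is of kind (K3), as $N_j$ is a matching. Hence $v$ has at most $h+1+3+1=h+5$ marked neighbors with label $\tau(v)$.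
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $H$ satisfy (H1)--(H5), let $q\ge2Q$, and let $z$ be as in Section~\ref{sec:scales}. The periods of scale $I$ are called \emph{runs}; run $r$ starts at $T_r=rz$. Since $z$ divides $z_i$, every period of every scale is a union of runs, and every deadline is one of the times $T_r$.

\subsection{The graph of a run}

To play the marking game we need a graph whose marked neighbors account for all lost colors and which inherits sparsity from (H5). Replacing each edge by a clique would create too many edges; a path is enough. Let $G_r$ have vertex set $U(T_r)$. For every $e\in E$ with $|e\cap U(T_r)|\ge2$ choose a path $\Pi_e$ with vertex set $e\cap U(T_r)$, and let $G_r$ be the simple graph formed by the union of these paths. In run $r$, a vertex is \emph{marked} once it has been colored during the run, with label $s$ if its color lies in $P_s$ and $*$ otherwise.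

\begin{lemma}\label{lem:aux}
The graph $G_r$ satisfies \eqref{eq:sparse}. At any moment of run $r$, for an uncolored vertex $v$ and $s\in\{0,1\}$, the number of colors of $P_s$ that were available at $v$ at time $T_r$ and are not available now is at most the number of marked $G_r$-neighbors of $v$ with label $s$.
\end{lemma}

\begin{proof}
The edges of $\Pi_e$ inside $S\subseteq U(T_r)$ form a forest on $e\cap S$, so there are at most $\max(|e\cap S|-1,0)$ of them. Now (H5) and $3z\le\sigma n$ give \eqref{eq:sparse}. Let $c\in P_s$ be a lost color and $e\ni v$ an edge with $e\setminus\{v\}\subseteq C_c$ now. At time $T_r$ some vertex of $e\setminus\{v\}$ was uncolored, so $\Pi_e$ is defined and contains $v$. A neighbor of $v$ on $\Pi_e$ was uncolored at $T_r$ and now has color $c$. Different colors give different neighbors.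
\end{proof}

\subsection{The strategy}

In run $r$ Alice follows Proposition~\ref{prop:marking} on $G_r$ with initial data $(L_r,\tau_r)$; when the strategy tells her to mark $w$ with label $s$, she colors $w$ with an available color of $P_s$. The initial data are needed because a vertex of $K$ may leave a run with only one good palette, and the next run must protect the same one. Let $L_0=\emptyset$, let $L_{r+1}$ be the set of vertices uncolored at $T_{r+1}$ that have at least $h$ marked $G_r$-neighbors at the end of run $r$, and let $\tau_{r+1}$ be their types in run $r$. By (c) these vertices lie in $K$, so they have types, and by (d) $|L_{r+1}|\le z/100$.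

Targets are chosen with a counter that runs cyclically through the scales $0,\dots,I$ during the whole game and advances after each move in which Alice marks the target. When the counter shows $i$, the target is an uncolored vertex of $M^{(i)}(T)$, where $T$ is the start of the current period of scale $i$, or any uncolored vertex if that set is completely colored.

\subsection{The induction over runs}

We prove by induction on $r$ that, unless all vertices have been colored before $T_r$, the following hold: Alice could follow the strategy up to $T_r$; all tasks with deadline at most $T_r$ were completed by their deadlines; and at time $T_r$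
\begin{equation}\label{eq:star}
a_0(v),a_1(v)\ge\beta_I-h\ \ \big(v\in U(T_r)\setminus L_r\big),\qquad a_{\tau_r(v)}(v)\ge\beta_I-h-5\ \ \big(v\in L_r\big).
\end{equation}
For $r=0$ this holds since $L_0=\emptyset$ and $a_s(v)=Q\ge\beta_I$. Assume it for $r$.

\emph{Run $r$ can be played.} Consider a moment of the run up to which Alice has followed the strategy, so that (c) holds, and let $v$ be uncolored. If $v\notin K$, then $v\notin L_r$ and $v$ has fewer than $h$ marked neighbors, so \eqref{eq:star} and Lemma~\ref{lem:aux} give $a_0(v),a_1(v)\ge\beta_I-2h\ge1$. If $v\in K$, then $a_{\tau(v)}(v)\ge\beta_I-h-5$ at time $T_r$: for $v\in L_r$ because $\tau(v)=\tau_r(v)$, and for $v\notin L_r$ because both palettes were good. So now $a_{\tau(v)}(v)\ge\beta_I-2h-10\ge1$ by (c), Lemma~\ref{lem:aux} and \eqref{eq:ineq2}. By (b) the strategy asks for a color of $P_{\tau(v)}$ when $v\in K$, so Alice's next move is possible. Every uncolored vertex has an available color, so Bob has a legal move as well. Thus either all vertices get colored during run $r$, or $T_{r+1}$ is reached.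

\emph{Tasks with deadline $T_{r+1}$.} Take a period of scale $i$ with start $T$ and deadline $T_{r+1}$; then $T\le T_r$. By Proposition~\ref{prop:scales} with $t=T_r$, $|M^{(i)}(T)|\le z_i/(2(I+1))$. By (a), Alice marks the target at least $0.9z$ times in each run, hence at least $0.9z_i$ times in the period. The counter shows $i$ in at least $\lfloor0.9z_i/(I+1)\rfloor\ge z_i/(2(I+1))$ of these moves, by \eqref{eq:ineq2}. Each of them colors a new vertex of $M^{(i)}(T)$ unless the set is already colored, so the task is completed.

\emph{The bounds \eqref{eq:star} at $T_{r+1}$.} Let $v\in U(T_{r+1})$. The task of scale $I$ for run $r$ is complete, so $v\notin M^{(I)}(T_r)$, which means $a_0(v),a_1(v)\ge\beta_I$ at time $T_r$. This is where the scales pay off: the losses of successive runs do not accumulate. If $v\notin L_{r+1}$, then $v$ has fewer than $h$ marked neighbors, and Lemma~\ref{lem:aux} gives $a_s(v)\ge\beta_I-h$ at $T_{r+1}$ for $s=0,1$. If $v\in L_{r+1}$, then $v\in K$, and (c) with Lemma~\ref{lem:aux} gives $a_{\tau_{r+1}(v)}(v)\ge\beta_I-h-5$. This completes the induction.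

Hence, whatever Bob does, the game continues by legal moves until all vertices are colored. Every position reached can therefore be extended to a proper coloring of $H$, by continuing the play with arbitrary legal moves of Bob, and Alice wins with $q$ colors. The properties (H1)--(H5) do not depend on $q$, so w.h.p.\ this holds for all $q\ge2Q$ simultaneously. Finally $2Q\le2C_0(d/\log d)^{1/(k-1)}+2\le3C_0(d/\log d)^{1/(k-1)}$ for $d$ large. This proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{CFH}
Debsoumya Chakraborti, Alan Frieze, Mihir Hasabnis,
\emph{The game chromatic number of a random hypergraph},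
arXiv:1902.03130 (2019).
\end{thebibliography}
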